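# Self-similarity indices of the classical $p$-adic groups

## The indices for $\mathrm{SL}$, $\mathrm{Sp}$, $\mathrm{SO}$ over $R$ and for their congruence subgroups

**Setting of the main theorem.** Let $p$ be a prime, $K/\mathbb Q_p$ a finite extension of degree $d$, ramification index $e$ and inertia degree $f$, with ring of integers $R$, uniformizing parameter $\pi$, and residue field $\mathbb F_q$, $q=p^f$. Let $\Sigma_n$ be one of $\mathrm{SL}_{l+1}$, $\mathrm{Sp}_{2l}$, $\mathrm{SO}_{2l+1}$ ($l\ge1$) or $\mathrm{SO}_{2l}$ ($l\ge2$), where $\mathrm{Sp}$ and $\mathrm{SO}$ consist of the matrices $g$ with $g^TJg=J$ (and $\det g=1$ for $\mathrm{SO}$) for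
$$J_{\mathrm{Sp},2l}=\begin{pmatrix}0&I_l\\-I_l&0\end{pmatrix},\qquad J_{\mathrm{SO},2l}=\begin{pmatrix}0&I_l\\I_l&0\end{pmatrix},\qquad J_{\mathrm{SO},2l+1}=\begin{pmatrix}1&0&0\\0&0&I_l\\0&I_l&0\end{pmatrix}.$$
For $m\ge1$ let $\Sigma_n^m(R)=\ker\big(\Sigma_n(R)\to\Sigma_n(R/\pi^mR)\big)$. For a group $G$ let $\delta(G)$ be the least index $\delta$ for which $G$ is self-similar of index $\delta$ (Definition 1 below). Let $v_r$ be the $r$-adic valuation on $\mathbb Z$ and put
$$(q-1)_2=2^{v_2(q-1)},\qquad z_n(q)=\prod_{r\mid n,\ r\text{ prime}}r^{v_r(q-1)}.$$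
The standing hypothesis is

$$p\nmid n\ \text{ if }\Sigma=\mathrm{SL};\qquad p\ \text{odd if }\Sigma=\mathrm{Sp},\mathrm{SO}.\tag{H}$$

**Theorem A.** Assume (H).

1. $\delta(\mathrm{SL}_{l+1}(R))=\dfrac{q^{l+1}-1}{q-1}\;z_{l+1}(q)$ for $l\ge1$.
2. $\delta(\mathrm{Sp}_{2l}(R))=q\,\dfrac{q^{2l}-1}{q-1}\,(q-1)_2$ for $l\ge2$, and $\delta(\mathrm{Sp}_2(R))=(q+1)(q-1)_2$.
3. $\delta(\mathrm{SO}_{2l}(R))=\dfrac{(q^l-1)(q^{l-1}+1)}{q-1}\,(q-1)_2$ for $l\ge2$, $l\ne3$, and $\delta(\mathrm{SO}_6(R))=(q+1)(q^2+1)(q-1)_2$.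
4. $\delta(\mathrm{SO}_{2l+1}(R))=\dfrac{q^{2l}-1}{q-1}$ for $l\ge1$.

**Theorem B.** Assume (H) and $m\ge1$. Then
$$\delta(\mathrm{SL}^m_{l+1}(R))=q^{l},\qquad \delta(\mathrm{Sp}^m_{2l}(R))=q^{\min(2l,\;l(l+1)/2)},$$
$$\delta(\mathrm{SO}^m_{2l}(R))=q^{\min(2l-2,\;l(l-1)/2)}\ (l\ge2),\qquad \delta(\mathrm{SO}^m_{2l+1}(R))=q^{2l-1}.$$
If $q^c$ denotes the stated value, the group is self-similar of index $\delta$ if and only if $\delta=p^k$ for some $k$ with $p^k\ge q^c$.

**Theorem C.** Let $\mathcal G$ be a split, absolutely almost simple (Chevalley) group scheme over $R$ with root system $\Phi$, whose centre has order prime to $p$. Let $m\ge1$ and $\mathcal G^m=\ker(\mathcal G(R)\to\mathcal G(R/\pi^m))$. Write the sum of the positive roots as $2\rho=\sum c_i\alpha_i$ with $\alpha_i$ the simple roots, and put $c(\Phi)=\min_ic_i$. Then $\mathcal G^m$ is self-similar of index $\delta$ if and only if $\delta=p^k\ge q^{c(\Phi)}$ for some $k$; in particular $\delta(\mathcal G^m)=q^{c(\Phi)}$. By the plates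 in Bourbaki, *Lie* VI, $c(E_6)=16$, $c(E_7)=27$, $c(E_8)=58$, $c(F_4)=16$, $c(G_2)=6$.

## Simple virtual endomorphisms, and how to read the values

Take an alphabet $X$ with $\delta$ letters. The finite words over $X$ form the regular rooted $\delta$-ary tree. An action of $G$ on it is self-similar if for all $g\in G$, $x\in X$ there are $h\in G$, $y\in X$ with $g(xw)=y\,h(w)$ for every word $w$. If $D$ is the stabilizer of one letter $x$ and the action is faithful, $g\mapsto h$ is a homomorphism $D\to G$. This leads to an equivalent algebraic form, and it is the only form we use.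

**Definition 1.** A virtual endomorphism of $G$ of index $\delta$ is a homomorphism $\varphi:D\to G$ where $D\le G$ has index $\delta$. It is simple if no nontrivial normal subgroup $N$ of $G$ satisfies both $N\subseteq D$ and $\varphi(N)\subseteq N$. The group $G$ is self-similar of index $\delta$ if it has a simple virtual endomorphism of index $\delta$; equivalently, if it has a faithful self-similar action on the regular rooted $\delta$-ary tree that is transitive on the first level. If $G$ is self-similar, $\delta(G)$ is the least such $\delta$.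

For example, let $G=\mathbb Z_p$, $D=p\mathbb Z_p$ and $\varphi(x)=x/p$. If $N\subseteq D$ and $\varphi(N)\subseteq N$, then for $x\in N$ all $x/p^j$ lie in $\mathbb Z_p$, so $x=0$. Hence $\varphi$ is simple and $\mathbb Z_p$ is self-similar of index $p$. Index $1$ never works for $G\ne1$: if $D=G$, take $N=G$.

Two formal consequences of the definition will be used.

$$\text{If }\varphi:D\to G\text{ is simple and }D'\le D\text{ has finite index, then }\varphi|_{D'}\text{ is simple,}\tag{1}$$
because a normal subgroup inside $D'$ lies inside $D$. Next, if $G_m\trianglelefteq G_0$ has finite index and $\varphi:D\to G_m$ is simple for $G_m$, then $\varphi$ followed by the inclusion $G_m\subseteq G_0$ is simple for $G_0$. Indeed $N\trianglelefteq G_0$ with $N\subseteq D$ is normal in $G_m$. So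
$$\delta(G_0)\le[G_0:G_m]\;\delta(G_m).\tag{2}$$

The problem comes from Karina Livramento and Francesco Noseda, "Self-similarity of the classical $p$-adic Lie groups and Lie algebras" (arXiv:2410.22639). It starts from upper bounds, valid for $m\ge e$ when $\dim(\Sigma_n)\,d\le p$, with $\dim=l^2+2l$ for $\mathrm{SL}_{l+1}$, $2l^2+l$ for $\mathrm{Sp}_{2l}$ and $\mathrm{SO}_{2l+1}$, and $2l^2-l$ for $\mathrm{SO}_{2l}$. The bounds for $\Sigma_n^m(R)$ are $q^l$, $q^{2l}$, $q^{2l-2}$ ($l\geq 2$), $q^{2l-1}$ for $\mathrm{SL}_{l+1},\mathrm{Sp}_{2l},\mathrm{SO}_{2l},\mathrm{SO}_{2l+1}$. The bounds for $\Sigma_n(R)$ are these numbers multiplied by $|\Sigma_n(R/\pi^eR)|$. For $\mathrm{SL}_{l+1}$, for instance, the bound is $q^{l}\cdot q^{(l^2+2l)e}\prod_{i=1}^l(1-q^{-(i+1)})$. So they have the shape (2) with $m=e$. The question is to compute $\delta$ exactly under those hypotheses.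

Those hypotheses imply (H): for $\mathrm{SL}$, $p\ge l^2+2l>l+1=n$; for $\mathrm{Sp}_{2l}$ and $\mathrm{SO}_{2l+1}$, $p\ge2l^2+l\ge3$; for $\mathrm{SO}_{2l}$, $p\ge2l^2-l\ge6$. We use only (H), and every $m\ge1$ is allowed.

Comparing with Theorem B, the bounds for congruence subgroups are sharp for $\mathrm{SL}_{l+1}$ and $\mathrm{SO}_{2l+1}$ always, for $\mathrm{Sp}_{2l}$ exactly when $l(l+1)/2\ge2l$, i.e. $l\ge3$, and for $\mathrm{SO}_{2l}$ exactly when $l(l-1)/2\ge2l-2$, i.e. $l\ge4$. The small cases are $q$ for $\mathrm{Sp}_2^m$, $q^3$ for $\mathrm{Sp}_4^m$, $q$ for $\mathrm{SO}_4^m$, $q^3$ for $\mathrm{SO}_6^m$. This agrees with $\mathrm{Sp}_2=\mathrm{SL}_2$ and with the exceptional isogenies: $\mathrm{Sp}_4^m$ and $\mathrm{SO}_5^m$ both give $q^3$, and so do $\mathrm{SL}_4^m$ and $\mathrm{SO}_6^m$. At level zero the gap is large: for $\mathrm{SL}_2(\mathbb Z_3)$ the upper bound is $3^{1+3}(1-\frac19)=72$, while Theorem A gives $\frac{9-1}{2}\cdot2=8$.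

A value in Theorem A is a product of two or three factors. One counts points of a flag variety over $\mathbb F_q$: points of projective space, isotropic points, or (for $\mathrm{SO}_6$) one family of maximal isotropic subspaces. A second one, $z_n(q)$ or $(q-1)_2$, is the price of removing the centre from $D$. For $\mathrm{Sp}_{2l}$, $l\ge2$, there is a further factor $q$, whose origin will be a single matrix entry that has to be divisible by $\pi^2$.

## Conjugation by $\mathrm{diag}(\pi,1)$ in $\mathrm{SL}_2$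

Let $p$ be odd, $G_0=\mathrm{SL}_2(R)$, $G_m=\mathrm{SL}_2^m(R)$ for $m\ge1$, and $w=\mathrm{diag}(\pi,1)$. For $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}$,
$$wgw^{-1}=\begin{pmatrix}a&\pi b\\ \pi^{-1}c&d\end{pmatrix}.$$
So for $m\ge0$ and $g\in G_m$ we have $wgw^{-1}\in G_m$ if and only if $c\in\pi^{m+1}R$. Let $D_m\le G_m$ be given by this condition. If $m\ge1$, then $g\mapsto\pi^{-m}c\bmod\pi$ is a surjective homomorphism $G_m\to\mathbb F_q$, since $(1+\pi^mx)(1+\pi^my)\equiv1+\pi^m(x+y)$ modulo $\pi^{2m}$ and $2m\ge m+1$. So $[G_m:D_m]=q$. If $m=0$, then $D_0$ is the stabilizer of the line $\langle e_1\rangle$ modulo $\pi$, of index $q+1$.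

Is $\varphi(g)=wgw^{-1}$ simple on $D_m$? Let $N\trianglelefteq G_m$, $N\subseteq D_m$, $\varphi(N)\subseteq N$. For $g\in N$ the entry $\pi^{-j}c$ of $\varphi^j(g)$ lies in $R$ for all $j$, so $c=0$. Now conjugate $g=\begin{pmatrix}a&b\\0&d\end{pmatrix}\in N$ by $\begin{pmatrix}1&0\\s&1\end{pmatrix}\in G_m$. The lower left entry of the result is $s(a-d-sb)$, and it must vanish because the result is again in $N$. Taking $s=\pi^m$ and $s=\pi^{m+1}$ gives $b=0$ and $a=d$, so $g=\pm1$. Hence $N\subseteq\{\pm1\}$.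

For $m\ge1$, $-1\notin G_m$, so $N=1$ and $\delta(\mathrm{SL}_2^m(R))\le q$. For $m=0$ the argument fails, and $\varphi$ is indeed not simple on $D_0$: $N=\{\pm1\}$ is normal, lies in $D_0$, and $\varphi(N)=N$. This is the first obstacle. The repair is to shrink $D_0$ so that $-1$ is excluded. The map $g\mapsto a\bmod\pi$ is a homomorphism $D_0\to\mathbb F_q^*$. Let $Q\le\mathbb F_q^*$ be the subgroup of odd order $(q-1)/(q-1)_2$ and $D=\{g\in D_0:a\bmod\pi\in Q\}$. Then $-1\notin D$, and the computation above shows that $\varphi|_D$ is simple, so $\delta(\mathrm{SL}_2(R))\le(q+1)(q-1)_2$.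

The real question is the lower bound: why could there not be a cleverer $\varphi$, on a finite-index subgroup $D$ unrelated to any congruence condition? Looking at $D$ modulo powers of $\pi$ gives no hold on it, since $\varphi$ is an abstract homomorphism. What helps is to differentiate $\varphi$. The differential turns out to be an automorphism of a simple Lie algebra, such automorphisms are classified, and the classification shows that, up to conjugation, every $D$ lies in the analogue of $D_m$ for some diagonal matrix.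

## Adjoint groups, coweights and $p$-adic Lie theory

From here until the end of the proof of Theorem C we treat two cases together.

* Case (I): $\mathcal G=\Sigma_n$ over $R$ under (H), and $m\ge0$.
* Case (II): $\mathcal G$ as in Theorem C, and $m\ge1$.

Write $G_0=\mathcal G(R)$ and $G_m=\ker(\mathcal G(R)\to\mathcal G(R/\pi^m))$ for $m\ge1$. In both cases $\mathcal G$ is a split semisimple group scheme over $R$ with connected fibres. Fix a closed embedding $\mathcal G\subset\mathrm{GL}_N$ over $R$ (with $N=n$ in case (I)), a split maximal torus $T$ (the diagonal one in case (I)), its roots $\Phi$, positive roots $\Phi^+$, simple roots $\alpha_i$, and root groups $x_\alpha:\mathbb G_a\to\mathcal G$. Let $\mathfrak g=\mathrm{Lie}(\mathcal G)(K)$ and $\mathfrak g_R=\mathrm{Lie}(\mathcal G)(R)$. In case (I), $T$ consists of $\mathrm{diag}(t_1,\dots,t_n)$ for $\mathrm{SL}_n$ and $\mathrm{diag}((1,)\,t_1,\dots,t_l,t_1^{-1},\dots,t_l^{-1})$ otherwise, and $e_i$ is the character $t_i$. The roots are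

* $\mathrm{SL}_n$: $e_i-e_j$, positive for $i<j$;
* $\mathrm{Sp}_{2l}$: $\pm e_i\pm e_j$ ($i<j$) and $\pm2e_i$; $\mathrm{SO}_{2l+1}$: $\pm e_i\pm e_j$ and $\pm e_i$; $\mathrm{SO}_{2l}$: $\pm e_i\pm e_j$; positive are $e_i\pm e_j$ ($i<j$), $2e_i$, $e_i$.

The simple roots are $e_i-e_{i+1}$ and, for the last three types, in addition $2e_l$, $e_l$, $e_{l-1}+e_l$ respectively.

**Fact 1 (centre and adjoint group).** The centre $Z(\mathcal G)$ has order prime to $p$, so it is finite étale over $R$. In case (I) it is $\mu_n$, $\mu_2$, $\mu_2$, $1$ for $\mathrm{SL}_n,\mathrm{Sp}_{2l},\mathrm{SO}_{2l},\mathrm{SO}_{2l+1}$. Let $Z=Z(\mathcal G)(K)=Z(\mathcal G)(R)\subseteq G_0$; so $Z=\mu_n(K)=\{\zeta\in K:\zeta^n=1\}$, $\{\pm1\}$, $\{\pm1\}$, $1$, and in case (I) $Z$ is cyclic. By Hensel's lemma $Z\to Z(\mathcal G)(R/\pi^m)$ is bijective for $m\ge1$; in particular $Z\cap G_1=1$.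

Let $\mathcal G_{ad}=\mathcal G/Z(\mathcal G)$, and let $T_{ad}$ be the image of $T$. The map $\mathcal G\to\mathcal G_{ad}$ is finite étale, so $\mathrm{Lie}(\mathcal G_{ad})(R)=\mathfrak g_R$. The kernel of $\mathrm{Ad}:\mathcal G(K)\to\mathrm{Aut}_K(\mathfrak g)$ is $Z$, and $\mathcal G_{ad}(K)\subset\mathrm{Aut}_K(\mathfrak g)$. The group $\mathcal G_{ad}$ acts on $\mathcal G$ over $R$ by conjugation, written ${}^xg$. This action fixes $Z$ pointwise, and $\mathrm{Ad}({}^xg)=x\,\mathrm{Ad}(g)\,x^{-1}$. Since it is defined over $R$, the group $\mathcal G_{ad}(R)$ acts by automorphisms on every $G_m$. Put $\mathcal G_{ad}^0=\mathcal G_{ad}(R)$ and $\mathcal G_{ad}^m=\ker(\mathcal G_{ad}(R)\to\mathcal G_{ad}(R/\pi^m))$. These are normal in $\mathcal G_{ad}(R)$, and $\mathrm{Ad}(G_m)\subseteq\mathcal G_{ad}^m$.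

Example: for $\mathcal G=\mathrm{SL}_n$, $\mathcal G_{ad}=\mathrm{PGL}_n$, $\mathcal G_{ad}(R)=\mathrm{GL}_n(R)/R^*$, and ${}^xg=xgx^{-1}$. The element $\mathrm{diag}(\pi,1)$ of the previous section lives in $\mathrm{PGL}_2(K)$. It is not the image of an element of $\mathrm{SL}_2(K)$, because $\pi$ is not a square.

**Fact 2 (coweights).** $X_*(T_{ad})=\mathrm{Hom}(\mathbb Z\Phi,\mathbb Z)$. It has the basis of fundamental coweights $\omega_i^\vee$, with $\langle\alpha_j,\omega_i^\vee\rangle=1$ if $i=j$ and $0$ otherwise. A coweight $\lambda$ is dominant if $\langle\alpha_i,\lambda\rangle\ge0$ for all $i$. For all roots,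
$${}^{\lambda(\pi)}x_\alpha(s)=x_\alpha(\pi^{\langle\alpha,\lambda\rangle}s),\tag{3}$$
and $\lambda(\pi)$ fixes $T$ pointwise.

In case (I), ${}^{\lambda(\pi)}g=tgt^{-1}$ with $t=\mathrm{diag}(\pi^{a_1},\dots,\pi^{a_n})$, where the exponents are as follows.

* $\mathrm{SL}_n$: $a\in\mathbb Z^n$ with $a_i-a_j=\langle e_i-e_j,\lambda\rangle$. Dominant: $a_1\ge\dots\ge a_n$.
* $\mathrm{Sp}_{2l}$, $\mathrm{SO}_{2l}$: integrality on the roots means $\lambda=(\lambda_1,\dots,\lambda_l)\in\mathbb Z^l\cup(\frac12+\mathbb Z)^l$. Put $\mu=0$ in the first case and $\mu=1$ in the second, $a_i=\lambda_i+\mu/2$, $a_{l+i}=-\lambda_i+\mu/2$. Then $t^TJt=\pi^\mu J$. Dominant: $\lambda_1\ge\dots\ge\lambda_l\ge0$, respectively $\lambda_1\ge\dots\ge\lambda_{l-1}\ge|\lambda_l|$.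
* $\mathrm{SO}_{2l+1}$ (coordinates numbered $0,1,\dots,2l$): $\lambda\in\mathbb Z^l$, $a_0=0$, $a_i=\lambda_i$, $a_{l+i}=-\lambda_i$, and $\mu=0$. Dominant: $\lambda_1\ge\dots\ge\lambda_l\ge0$.

Indeed, conjugation by $t$ is an automorphism of $\mathcal G$ over $K$, because $t$ preserves the form up to a scalar. It multiplies the root space $\mathfrak g_\alpha$ by $\pi^{\langle\alpha,\lambda\rangle}$ and fixes $\mathrm{Lie}\,T$, exactly as $\lambda(\pi)$ does. In characteristic $0$ an automorphism of a connected group is determined by its differential. Note that $\lambda=0$ if and only if $a$ is constant: for $\mathrm{Sp}$ and $\mathrm{SO}$, a constant $a$ gives $\lambda_i=-\lambda_i$.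

Example: for $\mathrm{Sp}_4$ and $\lambda=(\frac12,\frac12)$, $t=\mathrm{diag}(\pi,\pi,1,1)$; for $\lambda=(1,0)$, $t=\mathrm{diag}(\pi,1,\pi^{-1},1)$.

**Fact 3 (Cartan decomposition).** $\mathcal G_{ad}(K)=\bigcup_\lambda\mathcal G_{ad}(R)\,\lambda(\pi)\,\mathcal G_{ad}(R)$, the union over dominant $\lambda\in X_*(T_{ad})$ (Iwahori–Matsumoto, Publ. IHES 25, 1965; Tits, Corvallis, 3.3.3). For $\mathrm{PGL}_n$ this is the theorem on elementary divisors.

**Fact 4 (automorphisms of $\mathfrak g$).** Suppose $\mathcal G$ is not $\mathrm{SO}_4$. Then $\mathfrak g$ is split and absolutely simple over $K$, and $\mathrm{Aut}_K(\mathfrak g)=\mathcal G_{ad}(K)\rtimes\mathrm{Aut}(\mathrm{Dyn})$. The second factor comes from automorphisms of the Chevalley scheme $\mathcal G_{ad}$ over $\mathbb Z$ that preserve a pinning, that is, $T$, the positive roots, and the chosen set of simple root vectors (SGA 3, XXIV, Thm 1.3; Bourbaki, *Lie* VIII §5). Example: for $\mathfrak{sl}_n$, $n\ge3$, the nontrivial pinned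 automorphism is $X\mapsto-DX^TD^{-1}$ with $D=\sum_i(-1)^iE_{i,n+1-i}$; it sends $E_{i,i+1}$ to $E_{n-i,n-i+1}$.

For $\mathrm{SO}_4$ (here $p$ is odd), consider $M_2$ with the quadratic form $\det$ and the basis $E_{11},E_{12},E_{22},-E_{21}$. Since $\det(x_1E_{11}+x_2E_{12}+x_3E_{22}-x_4E_{21})=x_1x_3+x_2x_4$, the polar form has Gram matrix $J_{\mathrm{SO},4}$. The map $(g,h)\mapsto(X\mapsto gXh^{-1})$ is a homomorphism $\mathrm{SL}_2\times\mathrm{SL}_2\to\mathrm{SO}_4$, surjective as a map of group schemes, with kernel $\{\pm(1,1)\}$, and étale over $R$. Hence $\mathcal G_{ad}=\mathrm{PGL}_2\times\mathrm{PGL}_2$, $\mathfrak g=\mathfrak{sl}_2(K)^2$, $\mathfrak g_R=\mathfrak{sl}_2(R)^2$. The pair of diagonal matrices $\mathrm{diag}(u,u^{-1}),\mathrm{diag}(v,v^{-1})$ acts on the basis by $uv^{-1},uv,u^{-1}v,u^{-1}v^{-1}$. So $e_1=uv^{-1}$, $e_2=uv$; the roots of the first factor are $\pm(e_1+e_2)$ and those of the second are $\pm(e_1-e_2)$. Both $(-1,1)$ and $(1,-1)$ map to $-1$.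

**Fact 5 ($\mathbb Q_p$-ideals).** A $K$-simple Lie algebra $\mathfrak s$ is simple over $\mathbb Q_p$: if $I\ne0$ is a $\mathbb Q_p$-ideal, then $I\supseteq[\mathfrak s,I]=[K\mathfrak s,I]=[\mathfrak s,KI]=[\mathfrak s,\mathfrak s]=\mathfrak s$, since $KI$ is a nonzero $K$-ideal. Hence every nonzero $\mathbb Q_p$-ideal $I$ of $\mathfrak g$ contains a simple ideal: $\mathfrak g$ itself, or, for $\mathrm{SO}_4$, one of the two factors. (In the last case, as $\mathfrak g$ has no centre, $[I,\mathfrak s]\ne0$ for one factor $\mathfrak s$, and $[I,\mathfrak s]\subseteq I\cap\mathfrak s$, so the ideal $I\cap\mathfrak s$ of $\mathfrak s$ is nonzero and equals $\mathfrak s$.) These simple ideals are $\mathrm{Ad}(\mathcal G(K))$-stable, because $\mathcal G$ is connected over $K$.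

**Fact 6 (analytic groups).** The group $G_0$ is a compact $p$-adic analytic group with Lie algebra $\mathfrak g$ over $\mathbb Q_p$. The matrix exponential identifies a small neighbourhood of $0$ in $\mathfrak g$ with a neighbourhood of $1$, and $g\exp(X)g^{-1}=\exp(\mathrm{Ad}(g)X)$. The group $G_1$ is pro-$p$ and topologically finitely generated, and its finite-index subgroups are open (Serre; Dixon–du Sautoy–Mann–Segal, *Analytic pro-$p$ groups*, 1.17). A closed subgroup $N$ has a Lie algebra $\mathfrak n\subseteq\mathfrak g$ over $\mathbb Q_p$, $N$ contains $\exp X$ for all small $X\in\mathfrak n$, and $\mathfrak n=0$ if and only if $N$ is discrete, i.e. finite. A continuous homomorphism between $p$-adic analytic groups is analytic (ibid., Ch. 9).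

Now let $D\le G_m$ have finite index and let $\varphi:D\to G_m$ be an abstract homomorphism. Then $D\cap G_1$ has finite index in $G_1$, so it is open, and $D$ is open. The preimage in $D\cap G_1$ of an open subgroup of $G_m$ has finite index, so it is open. Thus $\varphi$ is continuous on $D\cap G_1$, hence on $D$, and therefore analytic. So it has a differential $A=d\varphi$, an endomorphism of the $\mathbb Q_p$-Lie algebra $\mathfrak g$, with $\varphi(\exp X)=\exp(AX)$ for $X$ near $0$. Differentiating $\varphi(g\exp(X)g^{-1})=\varphi(g)\varphi(\exp X)\varphi(g)^{-1}$ gives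
$$A\,\mathrm{Ad}(g)=\mathrm{Ad}(\varphi(g))\,A\qquad(g\in D).\tag{4}$$

**Lemma 1 (a supply of small normal subgroups).** Let $\mathfrak s$ be an $\mathrm{Ad}(G_0)$-stable nonzero $K$-ideal of $\mathfrak g$ and $L_M=\pi^M(\mathfrak s\cap\mathfrak g_R)$. Let $D\le G_m$ be open. For all large $M$, $\exp(L_M)$ is a nontrivial subgroup contained in $D$ and normal in $G_m$.

*Proof.* We have $[L_M,L_M]\subseteq\pi^ML_M$, so for large $M$, $[L_M,L_M]\subseteq4pL_M$ and $L_M$ is as close to $0$ as we like. Hence $L_M$ is a powerful $\mathbb Z_p$-Lie lattice close to $0$. By the Baker–Campbell–Hausdorff formula, $\exp(L_M)$ is a subgroup. For $M$ large it lies in the open group $D$. The group $\mathrm{Ad}(G_0)$ preserves $\mathfrak g_R$ and $\mathfrak s$, hence $L_M$, so $\exp(L_M)$ is normalized by $G_0\supseteq G_m$. It is nontrivial since $L_M\ne0$ and $\exp$ is injective near $0$. $\square$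

## Every simple virtual endomorphism sits over a diagonal conjugation

The purpose of this section is a dictionary: a domain $D$ of a simple $\varphi$ lies, up to the action of $\mathcal G_{ad}(R)$, in
$$P^m_\lambda=\{g\in G_m:\ {}^{\lambda(\pi)}g\in G_m\},\qquad P_\lambda=P^0_\lambda,$$
for some dominant $\lambda\ne0$, and conversely conjugation by $\lambda(\pi)$ on such domains is simple once the centre is excluded.

The differential $A$ is only $\mathbb Q_p$-linear, so field automorphisms may intervene; so may diagram automorphisms, including triality for $\mathrm{SO}_8$. The first lemma shows that they are harmless.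

**Lemma 2.** Every $A\in\mathrm{Aut}_{\mathbb Q_p}(\mathfrak g)$ is $A=\theta a$ with $a\in\mathcal G_{ad}(K)$ and $\theta\in\mathrm{Aut}_{\mathbb Q_p}(\mathfrak g)$ such that $\theta(\pi^M\mathfrak g_R)=\pi^M\mathfrak g_R$ for all $M\ge0$ and $\theta$ normalizes all $\mathcal G_{ad}^m$, $m\ge0$, as subgroups of $\mathrm{Aut}_{\mathbb Q_p}(\mathfrak g)$.

*Proof.* **Step 1: $A$ is semilinear (for $\mathfrak g$ simple).** Suppose $\mathcal G\neq\mathrm{SO}_4$. Consider the centroid $\Gamma$: the $\mathbb Q_p$-linear maps $f$ with $f[x,y]=[fx,y]=[x,fy]$. It contains $K$. For $f,g\in\Gamma$ we have $fg[x,y]=f[gx,y]=[gx,fy]$ and $gf[x,y]=g[x,fy]=[gx,fy]$. As $\mathfrak g=[\mathfrak g,\mathfrak g]$, $\Gamma$ is commutative. So its elements commute with $K$, i.e. they are $K$-linear, and they commute with the adjoint action. By absolute simplicity they are scalars, so $\Gamma=K$. Clearly $A\Gamma A^{-1}=\Gamma$. So there is $\sigma\in\mathrm{Aut}(K/\mathbb Q_p)$ with $A(cx)=\sigma(c)A(x)$.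

**Step 2: splitting off $\sigma$ and the diagram automorphism.** Let $\theta_\sigma$ be the automorphism of $\mathfrak g=\mathfrak g_{\mathbb Z}\otimes K$ induced by $\sigma$ on coordinates, where $\mathfrak g_{\mathbb Z}$ is the Lie algebra of the Chevalley scheme $\mathcal G_{ad}$ over $\mathbb Z$. Then $\theta_\sigma^{-1}A$ is $K$-linear, so by Fact 4 it equals $\varepsilon a$ with $\varepsilon$ pinned and $a\in\mathcal G_{ad}(K)$. Put $\theta=\theta_\sigma\varepsilon$.

**Step 3: $\theta$ respects the integral structure.** Since $\varepsilon$ comes from an automorphism of the $R$-scheme $\mathcal G_{ad}$, it preserves $\pi^M\mathrm{Lie}(\mathcal G_{ad})(R)=\pi^M\mathfrak g_R$. Conjugation by $\varepsilon$ is this automorphism on points, so it preserves each $\mathcal G_{ad}^m$. Since $\sigma$ preserves every $\pi^MR$, $\theta_\sigma$ preserves $\pi^M\mathfrak g_R=\mathfrak g_{\mathbb Z}\otimes\pi^MR$. Conjugation by $\theta_\sigma$ acts on $\mathcal G_{ad}(K)$ as the map induced by $\sigma$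 on points, because $\mathcal G_{ad}$ is defined over $\mathbb Z$. As $\sigma$ acts on $R$ and compatibly on $R/\pi^m$, this map preserves $\mathcal G_{ad}(R)$ and the kernels $\mathcal G^m_{ad}$.

**Step 4: $\mathrm{SO}_4$.** Here $A$ permutes the two simple ideals of $\mathfrak{sl}_2(K)^2$. After composing with the coordinate swap if necessary, $A=(A_1,A_2)$ with $A_i\in\mathrm{Aut}_{\mathbb Q_p}(\mathfrak{sl}_2(K))$, and Steps 1 and 2 for $\mathfrak{sl}_2$ (whose diagram has no automorphisms) give $A_i=\theta_{\sigma_i}a_i$, $a_i\in\mathrm{PGL}_2(K)$. The swap and $(\theta_{\sigma_1},\theta_{\sigma_2})$ both preserve $\pi^M\mathfrak{sl}_2(R)^2$ and normalize the groups $\mathcal G_{ad}^m$, which are products of two equal factors. $\square$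

**Proposition 3.** Let $\varphi:D\to G_m$ be a simple virtual endomorphism. Then $D\cap Z=1$, and there are $k\in\mathcal G_{ad}(R)$ and a dominant $\lambda\ne0$ in $X_*(T_{ad})$ with ${}^kD\subseteq P_\lambda^m$.

*Proof.* **Step 1: the differential $A$ is bijective**, so that Lemma 2 applies. Otherwise the $\mathbb Q_p$-ideal $\ker A$ is nonzero and contains a simple ideal $\mathfrak s$ (Fact 5). For large $M$, $N=\exp(\pi^M(\mathfrak s\cap\mathfrak g_R))$ is nontrivial, normal in $G_m$ and contained in $D$ (Lemma 1), and $\varphi(N)=\exp(A(\cdot))=1\subseteq N$. This contradicts simplicity.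

**Step 2: $D$ misses the centre.** If $m\ge1$, then $D\cap Z\subseteq G_1\cap Z=1$ by Fact 1. If $m=0$ we are in case (I) and $Z$ is cyclic. Let $N=D\cap Z$. For $z\in N$, (4) gives $\mathrm{Ad}(\varphi(z))A=A\,\mathrm{Ad}(z)=A$, and $A$ is surjective, so $\mathrm{Ad}(\varphi(z))=1$ and $\varphi(z)\in Z$. So $\varphi(N)\le Z$ and $|\varphi(N)|$ divides $|N|$. A cyclic group has one subgroup of each possible order, so $\varphi(N)\le N$. As $N$ is central, it is normal in $G_0$, and simplicity gives $N=1$.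

**Step 3: the coweight is nonzero.** Write $A=\theta a$ as in Lemma 2 and $a=k_1\lambda(\pi)k$ with $k_1,k\in\mathcal G_{ad}(R)$, $\lambda$ dominant (Fact 3). If $\lambda=0$, then $a\in\mathcal G_{ad}(R)$ preserves $\mathfrak g_R$, so $A(\pi^M\mathfrak g_R)=\pi^M\mathfrak g_R$ for all $M$. For large $M$, $N=\exp(\pi^M\mathfrak g_R)$ is nontrivial, normal, inside $D$, and $\varphi(N)=N$: a contradiction.

**Step 4: conjugation by $\lambda(\pi)$ keeps ${}^kD$ integral.** Let $g\in D$ and $h={}^kg\in G_m$. By (4), $A\,\mathrm{Ad}(g)A^{-1}=\mathrm{Ad}(\varphi(g))$. Substituting $A=\theta k_1\lambda(\pi)k$ gives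
$$\lambda(\pi)\,\mathrm{Ad}(h)\,\lambda(\pi)^{-1}=k_1^{-1}\theta^{-1}\,\mathrm{Ad}(\varphi(g))\,\theta k_1\ \in\ \mathcal G_{ad}^m,$$
because $\mathrm{Ad}(\varphi(g))\in\mathcal G_{ad}^m$ and both $\theta$ and $k_1$ normalize this group. So $h'={}^{\lambda(\pi)}h\in\mathcal G(K)$ has its image in $\mathcal G_{ad}^m\subseteq\mathcal G_{ad}(R)$. The fibre of the finite map $\mathcal G\to\mathcal G_{ad}$ over this $R$-point is $\mathrm{Spec}\,B$ with $B$ finite over $R$. The point $h'$ is a homomorphism $B\to K$, whose image is integral over $R$, hence in $R$. So $h'\in\mathcal G(R)=G_0$. For $m=0$ this says $h\in P_\lambda$.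

**Step 5: from $G_0$ to $G_m$ when $m\ge1$.** The reduction of $h'$ modulo $\pi^m$ has trivial image in $\mathcal G_{ad}(R/\pi^m)$, so it lies in $Z(\mathcal G)(R/\pi^m)$, which is the reduction of $Z$. Hence $h'\in ZG_m$. Now $h\in G_1$, so $h^{p^j}\to1$, and since ${}^{\lambda(\pi)}$ is continuous, $h'^{p^j}\to1$. So $h'^{p^j}\in G_m$ for large $j$, and the order of $h'$ in $ZG_m/G_m\cong Z$ is a power of $p$. But $|Z|$ is prime to $p$. So $h'\in G_m$ and $h\in P_\lambda^m$. $\square$

**Proposition 4.** Let $D\le P_\lambda^m$ be open in $G_m$ with $D\cap Z=1$, and let $\varphi:D\to G_m$, $\varphi(g)={}^{\lambda(\pi)}g$. Assume $\lambda\ne0$, and for $\mathrm{SO}_4$ assume $\langle e_1+e_2,\lambda\rangle\ne0\ne\langle e_1-e_2,\lambda\rangle$. Then $\varphi$ is simple.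

*Proof.* Let $N\trianglelefteq G_m$, $N\le D$, $\varphi(N)\le N$.

**Step 1: we may take $N$ closed**, so that it has a Lie algebra. The closure $\overline N$ is normal in $G_m$. It lies in $D$, which is open and hence closed, and $\varphi(\overline N)\le\overline N$ by continuity. So replace $N$ by $\overline N$.

**Step 2: the Lie algebra $\mathfrak n$ of $N$ is zero.** It is $\mathrm{Ad}(G_m)$-stable and $G_m$ is open in $G_0$, so $\mathfrak n$ is a $\mathbb Q_p$-ideal of $\mathfrak g$. If $\mathfrak n\neq0$, it contains a simple ideal $\mathfrak s$. By hypothesis some root $\alpha$ of $\mathfrak s$ has $\langle\alpha,\lambda\rangle\ne0$, and replacing $\alpha$ by $-\alpha$ we get $\langle\alpha,\lambda\rangle>0$. As $N$ contains $\exp X$ for all small $X\in\mathfrak s$, it contains $x_{-\alpha}(s)$ for some $s\ne0$. By (3),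
$$\varphi^j(x_{-\alpha}(s))=x_{-\alpha}(\pi^{-j\langle\alpha,\lambda\rangle}s)\in N\subseteq G_0\quad\text{for all }j\ge0.$$
This is impossible, since $x_{-\alpha}$ is a closed immersion over $R$ and so $x_{-\alpha}(K)\cap G_0=x_{-\alpha}(R)$.

**Step 3: the finite group $N$ is central.** Since $\mathfrak n=0$, $N$ is finite. Its centralizer in $G_m$ is closed and of finite index (it is the kernel of the conjugation action on the finite set $N$), hence open. So each $x\in N$ commutes with $\exp X$ for all small $X$, i.e. $\mathrm{Ad}(x)=1$. Thus $N\subseteq Z\cap D=1$. $\square$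

## The congruence subgroups: $[G_m:P^m_\lambda]=q^{\langle2\rho,\lambda\rangle}$

By Propositions 3 and 4, for $m\ge1$ everything is a matter of minimizing the index of $P_\lambda^m$.

**Lemma 5.** For $m\ge1$ and $\lambda$ dominant, $[G_m:P_\lambda^m]=q^{\langle2\rho,\lambda\rangle}$.

*Proof.* **Step 1: triangular coordinates on $G_m$.** Let $U^\pm$ be the groups generated by the positive and negative root groups. The big cell $\Omega=U^-TU^+$ is open in $\mathcal G$ over $R$, and multiplication $U^-\times T\times U^+\to\Omega$ is an isomorphism. An element $g\in G_m$ reduces to $1\in\Omega(\mathbb F_q)$, and $R$ is local, so $g\in\Omega(R)$. Modulo $\pi^m$ it is $1=1\cdot1\cdot1$, so by uniqueness its three components are trivial modulo $\pi^m$. Hence $G_m=U_m^-T_mU_m^+$, where the subscript $m$ denotes kernels of reduction modulo $\pi^m$, and $U^{\pm}_m$ consists of the products $\prod_{\alpha>0}x_{\pm\alpha}(s_\alpha)$, in a fixed order, with $s_\alpha\in\pi^mR$.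

**Step 2: the subgroup in these coordinates.** Write $g=u^-\tau u^+\in G_m$. Then ${}^{\lambda(\pi)}g={}^{\lambda(\pi)}u^-\cdot\tau\cdot{}^{\lambda(\pi)}u^+$. By uniqueness of the decomposition in $\Omega(K)$ this lies in $G_m$ if and only if all three factors do. By (3) and dominance, ${}^{\lambda(\pi)}u^+\in U^+_m$ always, and ${}^{\lambda(\pi)}u^-\in U_m^-$ if and only if $s_\alpha\in\pi^{m+\langle\alpha,\lambda\rangle}R$ for all $\alpha>0$. Let $U_\lambda^-=U_m^-\cap P_\lambda^m$ be the group given by these conditions. So $P_\lambda^m=U_\lambda^-T_mU_m^+$.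

**Step 3: counting.** The map $U_m^-/U_\lambda^-\to G_m/P_\lambda^m$ is injective by definition of $U_\lambda^-$, and surjective because $T_mU_m^+\subseteq P_\lambda^m$. For $M\ge m+\max_\alpha\langle\alpha,\lambda\rangle$ both $U_m^-$ and $U_\lambda^-$ contain $U_M^-$. Their images in $U^-(R/\pi^M)$, which is in bijection with $(R/\pi^M)^{\Phi^+}$, have $\prod_{\alpha>0}q^{M-m}$ and $\prod_{\alpha>0}q^{M-m-\langle\alpha,\lambda\rangle}$ elements. The quotient is $q^{\sum_{\alpha>0}\langle\alpha,\lambda\rangle}=q^{\langle2\rho,\lambda\rangle}$. $\square$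

**Lemma 6.** The minimum of $\langle2\rho,\lambda\rangle$ over dominant $\lambda\ne0$ is $c:=\min_i\langle2\rho,\omega_i^\vee\rangle=\min_ic_i$, where $2\rho=\sum c_i\alpha_i$. In case (I), $c$ equals $l$, $\min(2l,l(l+1)/2)$, $\min(2l-2,l(l-1)/2)$, $2l-1$ for $\mathrm{SL}_{l+1},\mathrm{Sp}_{2l},\mathrm{SO}_{2l},\mathrm{SO}_{2l+1}$.

*Proof.* A nonzero dominant $\lambda$ is $\sum n_i\omega_i^\vee$ with integers $n_i\ge0$, not all $0$, and $\langle2\rho,\omega_i^\vee\rangle=c_i>0$. This gives the first claim. For the second we sum over positive roots. Write $(1^k,0^{l-k})$ for the vector with $k$ ones.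

* $A_l$: the roots $e_i-e_j$ with $i\le k<j$ give $\langle2\rho,\omega_k^\vee\rangle=k(l+1-k)$, so $c=l$.
* $B_l$ ($\mathrm{SO}_{2l+1}$): $\omega_k^\vee=(1^k,0^{l-k})$, $1\le k\le l$. The roots $e_i\pm e_j$, $i\le k<j$, give $2k(l-k)$; the $e_i+e_j$, $i<j\le k$, give $k(k-1)$; the $e_i$ give $k$. The sum is $k(2l-k)$, which increases for $k\le l$, so $c=2l-1$.
* $C_l$ ($\mathrm{Sp}_{2l}$): for $k<l$, $(1^k,0^{l-k})$ gives $2k(l-k)+k(k-1)+2k=k(2l-k+1)$, least at $k=1$ with value $2l$; $\omega_l^\vee=(\frac12,\dots,\frac12)$ gives $\frac{l(l-1)}2+l=\frac{l(l+1)}2$. So $c=\min(2l,\frac{l(l+1)}2)$; for $l=1$ only the second occurs, and the formula gives $1$ as it should.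
* $D_l$, $l\ge3$ ($\mathrm{SO}_{2l}$): for $k\le l-2$, $(1^k,0^{l-k})$ gives $2k(l-k)+k(k-1)=k(2l-k-1)$, least at $k=1$ with value $2l-2$. The two coweights $(\frac12,\dots,\frac12,\pm\frac12)$ give one for each pair $i<j$, so $\frac{l(l-1)}2$. So $c=\min(2l-2,\frac{l(l-1)}2)$.
* $D_2=A_1\times A_1$: the two fundamental coweights $(\frac12,\pm\frac12)$ give $1=\min(2,1)$. $\square$

**Lower bound in Theorems B and C.** If $\varphi:D\to G_m$ is simple, then by Proposition 3 and Lemmas 5 and 6, $[G_m:D]=[G_m:{}^kD]\ge[G_m:P_\lambda^m]=q^{\langle2\rho,\lambda\rangle}\ge q^c$.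

**Upper bound, all groups except $\mathrm{SO}_4^m$.** Take $\lambda=\omega_i^\vee$ attaining $c$ and $D=P_\lambda^m$. It is open of index $q^c$, and $D\cap Z\subseteq G_1\cap Z=1$. Proposition 4 applies.

For $\mathrm{SO}_4^m$ this fails at a precise point. The coweight $\lambda=(\frac12,\frac12)$ gives index $q$, but $\langle e_1-e_2,\lambda\rangle=0$. Conjugation by $\lambda(\pi)$ fixes pointwise the image of the second factor $\mathrm{SL}_2^m(R)$, a nontrivial normal subgroup contained in $P_\lambda^m$. So this $\varphi$ is not simple. A coweight nonzero on both factors costs at least $q^2$. The way out is to let $\varphi$ exchange the two factors, so that every element is eventually stretched.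

**Proposition 7.** $\mathrm{SO}_4^m(R)$, $m\ge1$, is self-similar of index $q$.

*Proof.* **Step 1: splitting.** Since $\mathrm{SL}_2\times\mathrm{SL}_2\to\mathrm{SO}_4$ is étale over $R$ and $R$ is complete, each $h\in\mathrm{SO}_4^m(R)$ has a unique preimage congruent to $1$ modulo $\pi^m$. So $\mathrm{SO}_4^m(R)\cong H:=\mathrm{SL}_2^m(R)^2$.

**Step 2: the virtual endomorphism.** Let $w=\mathrm{diag}(\pi,1)$, $D=\{(x,y)\in H:y_{21}\in\pi^{m+1}R\}$ and $\varphi(x,y)=(wyw^{-1},x)$. By the computation for $\mathrm{SL}_2$ above, $wyw^{-1}\in\mathrm{SL}_2^m(R)$, so $\varphi:D\to H$ is a homomorphism, and $[H:D]=q$.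

**Step 3: simplicity.** Let $N\trianglelefteq H$, $N\le D$, $\varphi(N)\le N$. As in Step 1 of Proposition 4 we may take $N$ closed. On $N$ we have $\varphi^2(x,y)=(wxw^{-1},wyw^{-1})$. Iterating, $\pi^{-j}x_{21}$ and $\pi^{-j}y_{21}$ lie in $R$ for all $j$, so $x_{21}=y_{21}=0$ on $N$. Hence the Lie algebra of $N$ is a $\mathbb Q_p$-ideal of $\mathfrak{sl}_2(K)^2$ whose elements have vanishing $21$-entries. It contains neither factor, so it is $0$ by Fact 5, and $N$ is finite. As in Step 3 of Proposition 4, $N$ is centralized by an open subgroup of $H$, so $N\le\{\pm1\}^2\cap H=1$, because $p$ is odd. $\square$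

**All indices that occur.** It remains to prove the "if and only if". The group $G_m$ is pro-$p$ and its finite-index subgroups are open, so every index is a power of $p$, and it is at least $q^c$ by the lower bound. Conversely let $\varphi:D\to G_m$ be simple of index $q^c$. The group $D$ is an infinite pro-$p$ group. It has open normal subgroups with quotient a finite $p$-group of arbitrarily large order, and a finite $p$-group of order at least $p^j$ has a subgroup of index $p^j$. So $D$ has open subgroups $D'$ of every $p$-power index, and $\varphi|_{D'}$ is simple by (1). Hence every $p^k\ge q^c$ occurs. With Lemma 6 this proves Theorem B in case (I).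

In case (II), the same lines prove Theorem C. All the facts, lemmas and propositions used were established in both cases. Cyclicity of $Z$ was used only in Step 2 of Proposition 3 for $m=0$, which is not part of case (II). Proposition 7 is needed only for $\mathrm{SO}_4$, which is not absolutely almost simple. The values of $c$ for the exceptional types are the smallest coefficients of $2\rho$ in Bourbaki's plates. $\square$

## Two prices at level zero: the centre and the flag variety

From now on we are in case (I) with $m=0$: $G=\Sigma_n(R)$ and $P_\lambda=\{g\in G:tgt^{-1}\in M_n(R)\}$. Let $\varphi:D\to G$ be simple. By Proposition 3, after replacing $D$ by ${}^kD$ (same index, and still $D\cap Z=1$ because ${}^k$ fixes $Z$ pointwise), we have $D\le P:=P_\lambda$ with $\lambda\ne0$ dominant. As $(tgt^{-1})_{ij}=\pi^{a_i-a_j}g_{ij}$,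
$$g\in P\iff g_{ij}\in\pi^{\max(0,\,a_j-a_i)}R\ \text{ for all }i,j\qquad(g\in G).\tag{5}$$
We bound $[G:D]=[G:P][P:D]$.

**Lemma 8 (price of the centre).** $[P:D]\ge z_n(q)$ for $\mathrm{SL}_n$, and $[P:D]\ge(q-1)_2$ for $\mathrm{Sp}_{2l}$ and $\mathrm{SO}_{2l}$.

*Proof.* Let $c(\zeta)=\mathrm{diag}(\zeta,\dots,\zeta,\zeta^{1-n})$ for $\mathrm{SL}_n$ and $c(\zeta)=\mathrm{diag}(\zeta I_l,\zeta^{-1}I_l)$ for $\mathrm{Sp}_{2l},\mathrm{SO}_{2l}$. Let $C=\{c(\zeta):\zeta\in\mu_{q-1}(K)\}$, a cyclic group of order $q-1$. It lies in $T(R)$, which commutes with $t$, so $C\subseteq P$. The roots of unity in $K$ of order prime to $p$ lie in $\mu_{q-1}(K)$, and $c(\zeta)=\zeta I$ when $\zeta^n=1$ (respectively $\zeta=\pm1$), so $Z\subseteq C$. If a prime $r$ divided both $|C\cap D|$ and $|Z|$, the unique subgroup of order $r$ of $C$ would lie in $D\cap Z=1$. So $|C\cap D|$ is prime to $|Z|$. For $\mathrm{SL}_n$, $|Z|=\gcd(n,q-1)$, and the primes dividing it are those dividing $n$ and $q-1$; hence $[C:C\cap D]\ge z_n(q)$.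 In the other cases $|C\cap D|$ is odd and $[C:C\cap D]\ge(q-1)_2$. Finally $[P:D]\ge[C:C\cap D]$, because $C/(C\cap D)$ injects into $P/D$. $\square$

**Lemma 9 (price of the flag variety).** Let $W\subseteq\mathbb F_q^n$ be spanned by the $e_j$ with $a_j$ maximal, let $k=\dim W$, and let $S$ be the stabilizer of $W$ in $G$, acting through reduction modulo $\pi$. Then $P\subseteq S$, $0\ne W\ne\mathbb F_q^n$, and $W$ is totally isotropic for $\mathrm{Sp}$ and $\mathrm{SO}$. Moreover:

* $\mathrm{SL}_n$: $[G:S]$ is the Gaussian binomial coefficient $\binom nk_q$, and $[G:S]\ge\frac{q^n-1}{q-1}$.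
* $\mathrm{Sp}_{2l}$, $\mathrm{SO}_{2l+1}$: $[G:S]=N_k:=\prod_{i=0}^{k-1}\dfrac{q^{2l-2i}-1}{q^{i+1}-1}$, with $N_1=\frac{q^{2l}-1}{q-1}$ and $N_l=\prod_{i=1}^l(q^i+1)$.
* $\mathrm{SO}_{2l}$, $k\le l-1$: $[G:S]=M_k:=\prod_{i=0}^{k-1}\dfrac{(q^{l-i}-1)(q^{l-1-i}+1)}{q^{i+1}-1}$, with $M_1=\frac{(q^l-1)(q^{l-1}+1)}{q-1}$.
* $\mathrm{SO}_{2l}$, $k=l$: $[G:S]=M_l':=\prod_{i=1}^{l-1}(q^i+1)$.

*Proof.* **Step 1: $P\subseteq S$.** If $a_j$ is maximal and $a_i<a_j$, then $g_{ij}\in\pi R$ for $g\in P$ by (5). So modulo $\pi$, $g$ maps $e_j\in W$ into $W$. As $\lambda\ne0$, $a$ is not constant and $W\ne\mathbb F_q^n$.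

**Step 2: $W$ is totally isotropic.** For $\mathrm{Sp}$ and $\mathrm{SO}$, $a_i+a_{l+i}=\mu$ (and $a_0=0=\mu$ for $\mathrm{SO}_{2l+1}$). Since $a$ is nonconstant, $\max a>\mu/2$. So $a_i$ and $a_{l+i}$ are not both maximal, and $a_0$ is not maximal. Hence the basis vectors spanning $W$ are isotropic and pairwise orthogonal.

**Step 3: from indices to counting.** Since $\mathcal G$ is smooth, $G\to\Sigma_n(\mathbb F_q)$ is onto. So $[G:S]$ is the length of the $\Sigma_n(\mathbb F_q)$-orbit of $W$. For $\mathrm{SL}_n$ the orbit is the set of all $k$-spaces. The ratio $\binom n{k+1}_q/\binom nk_q=\frac{q^{n-k}-1}{q^{k+1}-1}$ decreases in $k$, so on $1\le k\le n-1$ the minimum is at an endpoint. Both endpoints give $\frac{q^n-1}{q-1}$.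

**Step 4: isotropic points.** In the symplectic case every point is isotropic: $\frac{q^{2l}-1}{q-1}$ points. For $x_0^2+2\sum x_iy_i=0$ in $2l+1$ variables there are $(q^l-1)\,q\,q^{l-1}$ solutions with $x=(x_1,\dots,x_l)\ne0$ and $q^l$ with $x=0$, in total $q^{2l}$; so $\frac{q^{2l}-1}{q-1}$ points. For $\sum x_iy_i=0$ in $2l$ variables there are $(q^l-1)q^{l-1}+q^l$ solutions, and $(q^l-1)q^{l-1}+q^l-1=(q^l-1)(q^{l-1}+1)$; so $\frac{(q^l-1)(q^{l-1}+1)}{q-1}$ points.

**Step 5: totally isotropic $k$-spaces.** Flags $W_1<\dots<W_k$ of totally isotropic spaces with $\dim W_i=i$ are built by choosing an isotropic point in $W_i^\perp/W_i$, a space of the same type with $l$ replaced by $l-i$. Each $k$-space contains $\prod_{i=0}^{k-1}\frac{q^{i+1}-1}{q-1}$ complete flags. Dividing, we obtain $N_k$ for $\mathrm{Sp}_{2l}$ and $\mathrm{SO}_{2l+1}$, and $M_k$ (with the product formula for $1\le k\le l$) in dimension $2l$ (cf. Brouwer–Cohen–Neumaier, *Distance-Regular Graphs*, Lemma 9.4.1). For $k=l$ the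 product telescopes: $N_l=\prod_{i=1}^l(q^i+1)$, and $M_l=\prod_{j=0}^{l-1}(q^j+1)=2\prod_{i=1}^{l-1}(q^i+1)=2M_l'$.

**Step 6: orbits.** By Witt's theorem $\mathrm{Sp}_{2l}(\mathbb F_q)$ and the full orthogonal groups are transitive on totally isotropic $k$-spaces. In $\mathrm O_{2l+1}=\{\pm1\}\times\mathrm{SO}_{2l+1}$ the element $-1$ fixes every $W$, so $\mathrm{SO}_{2l+1}(\mathbb F_q)$ is transitive too. In dimension $2l$ with $k\le l-1$, $W^\perp/W$ is nonzero and nondegenerate, so $W^\perp$ contains an anisotropic vector. The reflection in it fixes $W$ pointwise and has determinant $-1$, so $\mathrm{SO}_{2l}(\mathbb F_q)$ is transitive. For $k=l$, the stabilizer in $\mathrm O_{2l}(\mathbb F_q)$ of $\langle e_1,\dots,e_l\rangle$ consists of matrices $\begin{pmatrix}B&*\\0&B^{-T}\end{pmatrix}$ of determinant $1$, and by transitivity every such stabilizer lies in $\mathrm{SO}_{2l}$. So the $M_l$ spaces split into two $\mathrm{SO}_{2l}(\mathbb F_q)$-orbits of size $\frac12M_l=M_l'$. $\square$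

**Lemma 10 (comparing the counts).**

1. On any interval of values of $k$, $N_k$ and $M_k$ take their minimum at an endpoint.
2. $N_l\ge N_1$ for $l\ge1$, with equality for $l=1,2$; and $N_l>qN_1$ for $l\ge3$.
3. $M_3'<M_1$ for $l=3$, $M_4'=M_1$ for $l=4$, and $M_l'>M_1$ for $l\ge5$. For $l\ge3$ and $1\le k\le l-1$, $M_k\ge\min(M_1,M_l')$.

*Proof.* (1) The ratios $\frac{N_{k+1}}{N_k}=\frac{q^{2l-2k}-1}{q^{k+1}-1}$ and $\frac{M_{k+1}}{M_k}=\frac{(q^{l-k}-1)(q^{l-k-1}+1)}{q^{k+1}-1}$ decrease in $k$. So the sequences first rise and then fall.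

(2) $N_1=N_l$ for $l=1$ ($q+1$) and $l=2$ ($(q+1)(q^2+1)$). In general $\frac{N_l}{N_1}=\frac{(q-1)\prod_{i=1}^{l-1}(q^i+1)}{q^l-1}$. For $l=3$ this is $\frac{q^4-1}{q^3-1}>q$. For $l\ge4$, using $(q-1)(q+1)(q^2+1)=q^4-1$ and keeping the factor $i=l-1\ge3$, it is at least $\frac{(q^4-1)(q^{l-1}+1)}{q^l-1}>\frac{q^4-1}q>q$.

(3) $\frac{M_l'}{M_1}=\frac{(q-1)\prod_{i=1}^{l-2}(q^i+1)}{q^l-1}$. For $l=3$ it is $\frac{q^2-1}{q^3-1}<1$; for $l=4$ it is $\frac{q^4-1}{q^4-1}=1$; for $l\ge5$ it is at least $\frac{(q^4-1)(q^{l-2}+1)}{q^l-1}>\frac{q^4-1}{q^2}>1$. Finally $M_l=M_{l-1}\cdot\frac{(q-1)\cdot2}{q^l-1}$ and $M_l=2M_l'$ give $M_{l-1}=M_l'\frac{q^l-1}{q-1}\ge M_l'$, and (1) on the interval $1\le k\le l-1$ finishes. $\square$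

## The Siegel parabolic of $\mathrm{Sp}_4$ and odd-order subgroups of $\mathrm{SL}_2(\mathbb F_q)$

The product of the two prices is the right lower bound for $\mathrm{SL}_n$, but not for $\mathrm{Sp}_4$. Take $\lambda=(\frac12,\frac12)$, so that $P_\lambda=\{g:\text{lower left block}\in\pi M_2(R)\}$ is the full stabilizer of $\langle e_1,e_2\rangle$ modulo $\pi$, of index $N_2=N_1$. Lemmas 8 and 9 allow $[G:D]=N_1(q-1)_2$, which is smaller by a factor $q$ than the value in Theorem A. To reach it one would cut $P_\lambda$ by a character, as for $\mathrm{SL}_2$. The natural one is $\chi(g)=\det B\bmod\pi$, with $B$ the upper left block, but $\chi(-1)=\det(-I_2)=1$, so no subgroup $\chi^{-1}(Q)$ excludes $-1$. There is a reason why the loss cannot be avoided: $P_\lambda$ contains a copy of $\mathrm{SL}_2(R)$ having $-1$ as its own central element, and excluding $-1$ from $\mathrm{SL}_2(R)$ is expensive. The same copy appears for $\mathrm{SO}_4$. The precise price follows from a bound on odd-order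 groups.

**Lemma 11.** Let $q$ be a power of an odd prime $p$ and $b$ the odd part of $q-1$. Every subgroup $H\le\mathrm{SL}_2(\mathbb F_q)$ of odd order has $|H|\le qb$.

This can be read off Dickson's list of the subgroups of $\mathrm{PSL}_2(q)$ (Huppert, *Endliche Gruppen I*, II.8.27), into which $H$ embeds. Here is a direct count.

*Proof.* **Step 1: the centralizers partition $H\setminus\{1\}$.** Let $1\ne x\in H$; it has odd order, so $x\neq-1$. If the eigenvalues of $x$ are distinct, its centralizer in $\mathrm{SL}_2(\mathbb F_q)$ is a torus $T_x$, cyclic of order $q-1$ or $q+1$, which is also the centralizer of every element of $T_x\setminus\{\pm1\}$. If the eigenvalues coincide, $x=\pm u$ with $u\ne1$ unipotent of order $p$. The sign is $+$, since $-u$ has even order. Let $\ell$ be the unique line fixed by $u$, $B_\ell$ its stabilizer and $U_\ell$ the unipotent subgroup of $B_\ell$, $|U_\ell|=q$. The centralizer of every element of $U_\ell\setminus\{1\}$ is $\{\pm1\}U_\ell$. So $C_H(x)$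 is $H\cap T_x$ or $H\cap U_\ell$, and $1\ne y\in C_H(x)$ implies $C_H(y)=C_H(x)$. Hence two such centralizers are equal or meet in $1$.

**Step 2: counting the elements of each type.** Let $A=C_H(x)=H\cap T_x$ be of torus type, $a=|A|$, so $a\ge3$. An element of $H$ normalizing $A$ normalizes $T_x$, the centralizer of any element of $A\setminus\{1\}$, and so permutes its two eigenlines over $\mathbb F_{q^2}$. If it fixes both it lies in $T_x$. So $|N_H(A)/A|\le2$, and this number is odd: $N_H(A)=A$. The conjugates of $A$ therefore contribute $\frac{|H|}a(a-1)=|H|(1-\frac1a)\ge\frac23|H|$ nontrivial elements. Two classes of torus type would contribute at least $\frac43|H|$, which is impossible; so there is at most one class.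

Let $V=H\cap U_\ell\ne1$ be of unipotent type, $q_0=|V|\ge3$. As $\ell$ is the only line fixed by an element of $V\setminus\{1\}$, and $B_\ell$ normalizes $U_\ell$, $N_H(V)=H\cap B_\ell$. This group has order $q_0t$, where $t$ is the order of its image in $B_\ell/U_\ell\cong\mathbb F_q^*$. A Sylow $p$-subgroup of $H$ containing $V$ lies in the centralizer of one of its nontrivial central elements, so in some $H\cap U_{\ell'}$. As it contains $V$, $\ell'=\ell$ and it equals $V$. So the subgroups of unipotent type are Sylow subgroups, form one class, and contribute $\frac{|H|}{q_0t}(q_0-1)$ elements.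

**Step 3: the possible orders.** If $H=1$ there is nothing to prove. If only torus type occurs, $|H|-1=|H|(1-\frac1a)$, so $|H|=a$, an odd divisor of $q-1$ or $q+1$; so $|H|\le\frac{q+1}2\le qb$. If only unipotent type occurs, then $t=1$ (otherwise $H\cap B_\ell$ contains an element of prime order dividing $t$, which is prime to $p$), so $|H|-1=|H|(1-\frac1{q_0})$ and $|H|=q_0\le q$. If both occur,
$$\frac1{|H|}=\frac1a-\frac1t\Big(1-\frac1{q_0}\Big).$$
For $t=1$ the right side is at most $\frac13-1+\frac13<0$, a contradiction. So $t>1$. Take $x\in H\cap B_\ell$ of prime order dividing $t$. Since $t\mid q-1$, this prime is not $p$, so $x$ is of torus type and $\ell$ is one of its eigenlines. Then $C_H(x)$, which has order $a$ because there is only one class, fixes $\ell$, lies in $H\cap B_\ell$ and meets $U_\ell$ trivially. So $a\mid t$, and $\frac1{|H|}\ge\frac1{q_0t}$. Hence $|H|\le q_0t=|H\cap B_\ell|$ and $H\le B_\ell$. So $|H|$ is an odd divisor of $q(q-1)$, and $|H|\le qb$. $\square$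

**Lemma 12.** Let $p$ be odd and $E=\mathrm{SL}_2(R)$. If $D_0\le E$ is open and $-1\notin D_0$, then $[E:D_0]\ge(q+1)(q-1)_2$.

*Proof.* Let $H$ be the image of $D_0$ in $\mathrm{SL}_2(\mathbb F_q)$. If $|H|$ were even, $H$ would contain $-1$, the unique involution of $\mathrm{SL}_2(\mathbb F_q)$. Then $D_0$ contains some $g=-h$ with $h\in\mathrm{SL}_2^1(R)$, and $g^{p^j}=-h^{p^j}\to-1$. As $D_0$ is closed, $-1\in D_0$, a contradiction. So $|H|$ is odd, and Lemma 11 gives $[E:D_0]\ge[\mathrm{SL}_2(\mathbb F_q):H]\ge\frac{q(q^2-1)}{qb}=(q+1)(q-1)_2$. $\square$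

## Lower bounds for $\Sigma_n(R)$

Keep $D\le P\le S$, $\lambda$, $W$, $k$ as above, with $D\cap Z=1$.

**$\mathrm{SL}_n$.** Lemmas 8 and 9: $[G:D]\ge\frac{q^n-1}{q-1}\,z_n(q)$.

**$\mathrm{SO}_{2l+1}$.** Lemmas 9 and 10: $[G:D]\ge N_k\ge\min(N_1,N_l)=N_1=\frac{q^{2l}-1}{q-1}$.

**$\mathrm{Sp}_2$.** $\mathrm{Sp}_2=\mathrm{SL}_2$ and $z_2(q)=(q-1)_2$, so the bound is $(q+1)(q-1)_2$.

**$\mathrm{Sp}_{2l}$, $l\ge2$.** We show $[G:D]\ge qN_1(q-1)_2$. Recall $\lambda_1\ge\dots\ge\lambda_l\ge0$.

**Case $k=1$: the entry that must be divisible by $\pi^2$.** Here $W=\langle e_1\rangle$, so $\lambda_1\ge\lambda_2+1\ge1$ and $a_1-a_{l+1}=2\lambda_1\ge2$. By (5), $g_{l+1,1}\in\pi^2R$ for $g\in P$. For $s\in R$ let $u_s=I+s\pi E_{l+1,1}$. It is symplectic: $JE_{l+1,1}=E_{11}$, $E_{1,l+1}J=-E_{11}$ and $E_{1,l+1}JE_{l+1,1}=0$. It lies in $S$, being trivial modulo $\pi$. If $s\not\equiv s'$ modulo $\pi$, then $u_s^{-1}u_{s'}=u_{s'-s}\notin P$. So $[S:P]\ge q$ and $[G:P]\ge qN_1$. Apply Lemma 8.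

**Case $k\ge2$, $l\ge3$.** $N_k\ge\min(N_2,N_l)$ by Lemma 10, where $\frac{N_2}{N_1}=\frac{q^{2l-2}-1}{q^2-1}\ge q^2+1>q$ and $N_l>qN_1$. Apply Lemma 8.

**Case $k=l=2$: the Siegel case.** Here $a_1=a_2$ and $a_3=a_4$, so $t$ commutes with $E=\{\mathrm{diag}(B,B^{-T}):B\in\mathrm{SL}_2(R)\}\cong\mathrm{SL}_2(R)$. So $E\subseteq P$, and $-1\in E$. The group $E\cap D$ is open in $E$ and misses $-1$, so $[P:D]\ge[E:E\cap D]\ge(q+1)(q-1)_2$ by Lemma 12. Hence $[G:D]\ge N_2(q+1)(q-1)_2>qN_1(q-1)_2$, as $N_2=N_1$.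

**$\mathrm{SO}_{2l}$, $l\ge3$.** By Lemmas 8, 9 and 10, $[G:D]\ge\min(M_1,M_l')\,(q-1)_2$. This is $(q+1)(q^2+1)(q-1)_2$ for $l=3$ and $M_1(q-1)_2$ for $l\ge4$.

**$\mathrm{SO}_4$.** We show $[G:D]\ge(q+1)^2(q-1)_2$. Note that $M_1=(q+1)^2$ and $M_2'=q+1$. If $k=1$, Lemmas 8 and 9 give this directly. If $k=2$, then $|\lambda_1|=|\lambda_2|$, so $\lambda$ vanishes on one of the roots $e_1\pm e_2$. Let $E\subset\mathrm{SO}_4(R)$ be the image of the corresponding factor $\mathrm{SL}_2(R)$. It is isomorphic to $\mathrm{SL}_2(R)$ and contains $-1$ (Fact 4). By (3), ${}^{\lambda(\pi)}$ fixes the root groups of that factor, and these generate $\mathrm{SL}_2(R)$ because $R$ is local. So it fixes $E$ pointwise and $E\subseteq P$. Lemma 12 gives $[P:D]\ge(q+1)(q-1)_2$, and $[G:P]\ge M_2'=q+1$.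

## Domains that attain the bounds

In each case we give a coweight and an open $D\le P_\lambda$ with $D\cap Z=1$. Then $\varphi(g)=tgt^{-1}$ is simple by Proposition 4, and only the index has to be computed.

**$\mathrm{SL}_n$.** Take $a=(1,0,\dots,0)$. By (5), $P_\lambda=\{g:g_{i1}\in\pi R,\ i\ge2\}$ is the stabilizer of $\langle e_1\rangle$ modulo $\pi$, of index $\frac{q^n-1}{q-1}$. The map $\chi(g)=g_{11}\bmod\pi$ is a surjective homomorphism $P_\lambda\to\mathbb F_q^*$. Let $Q\le\mathbb F_q^*$ be the subgroup of order $(q-1)/z_n(q)$, which is prime to $n$, and $D=\chi^{-1}(Q)$. Then $[G:D]=\frac{q^n-1}{q-1}z_n(q)$. An element of $D\cap Z$ is a scalar $\zeta\in\mu_n(K)$ of order prime to $p$. Its order equals that of $\zeta\bmod\pi\in Q$, so it divides both $n$ and $|Q|$. Hence $\zeta=1$.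

**Line stabilizers in $\mathrm{Sp}_{2l}$ ($l\ge2$), $\mathrm{SO}_{2l}$ ($l\ge2$), $\mathrm{SO}_{2l+1}$ ($l\ge1$).** Take $\lambda=(1,0,\dots,0)$: $a_1=1$, $a_{l+1}=-1$, all other $a_j=0$. Let $S$ be the stabilizer of $\langle e_1\rangle$ modulo $\pi$. By (5), $P_\lambda$ is given by the conditions
$$g_{i1}\in\pi R\ (i\ne1,l+1),\qquad g_{l+1,j}\in\pi R\ (j\ne1,l+1),\qquad g_{l+1,1}\in\pi^2R.\tag{6}$$
Every $g\in S$ satisfies the first condition and has $g_{l+1,1}\in\pi R$. It satisfies the second because modulo $\pi$ it preserves $e_1^\perp=\langle e_j:j\ne l+1\rangle$. Only the third needs thought.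

**The orthogonal case: $P_\lambda=S$.** Let $g\in S$ and $v=ge_1$. Then $v$ is isotropic, $v_1\in R^*$ and all other $v_j\in\pi R$. In $(v_0^2+)\,2\sum_iv_iv_{l+i}=0$ all terms except $2v_1v_{l+1}$ lie in $\pi^2R$. As $2v_1$ is a unit, $v_{l+1}=g_{l+1,1}\in\pi^2R$. So $[G:P_\lambda]$ is $N_1$ for $n=2l+1$ and $M_1$ for $n=2l$.

**The symplectic case, $l\ge2$: $[S:P_\lambda]=q$.** For $g\in S$ put $s=g_{l+1,1}/(\pi g_{11})\in R$. Then $u_s^{-1}g\in S$ has $(l+1,1)$-entry $g_{l+1,1}-s\pi g_{11}=0$, so it lies in $P_\lambda$ and $g\in u_sP_\lambda$. The coset $u_sP_\lambda$ depends only on $s$ modulo $\pi$. So $[S:P_\lambda]\le q$, and equality holds by the case $k=1$ of the lower bound. Hence $[G:P_\lambda]=qN_1$.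

**Choice of $D$.** For $\mathrm{SO}_{2l+1}$ take $D=P_\lambda$; as $Z=1$, the index is $N_1=\frac{q^{2l}-1}{q-1}$. For $\mathrm{Sp}_{2l}$ and $\mathrm{SO}_{2l}$ take $D=\{g\in P_\lambda:g_{11}\bmod\pi\in Q\}$ with $Q\le\mathbb F_q^*$ the subgroup of odd order $(q-1)/(q-1)_2$. The map $g\mapsto g_{11}\bmod\pi$ is a homomorphism $P_\lambda\to\mathbb F_q^*$, already surjective on $T(R)$. So $[P_\lambda:D]=(q-1)_2$, and $-1\notin D$ because $-1\notin Q$. The indices are $qN_1(q-1)_2$ and $M_1(q-1)_2$. For $\mathrm{SO}_4$ we have $\langle e_1\pm e_2,\lambda\rangle=1\ne0$, as Proposition 4 requires.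

**$\mathrm{Sp}_2$.** This is $\mathrm{SL}_2$, with $z_2(q)=(q-1)_2$.

**$\mathrm{SO}_6$.** Here the other kind of flag is cheaper ($M_3'<M_1$), and the determinant character, useless for $\mathrm{Sp}_4$, now detects $-1$ because $3$ is odd. Take $\lambda=(\frac12,\frac12,\frac12)$, $t=\mathrm{diag}(\pi I_3,I_3)$. By (5),
$$P_\lambda=\Big\{g=\begin{pmatrix}B&*\\B'&*\end{pmatrix}\in G:B'\in\pi M_3(R)\Big\}$$
is the stabilizer of $\langle e_1,e_2,e_3\rangle$ modulo $\pi$, of index $M_3'=(q+1)(q^2+1)$. The map $\chi(g)=\det B\bmod\pi$ is a homomorphism $P_\lambda\to\mathbb F_q^*$, onto because of the elements $\mathrm{diag}(B,B^{-T})$, $B\in\mathrm{GL}_3(R)$. Let $D=\chi^{-1}(Q)$ with $Q$ of odd order $(q-1)/(q-1)_2$. Since $\chi(-1)=(-1)^3=-1\notin Q$, $D\cap Z=1$. The index is $(q+1)(q^2+1)(q-1)_2$.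

In every case the index equals the lower bound of the preceding section, which proves Theorem A. $\blacksquare$
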